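# Power GCD and power LCM matrices on gcd-closed sets: the condition $\mathcal G$ and divisibility

Throughout, $(x,y)$ and $[x,y]$ are the greatest common divisor and least common multiple of positive integers, $a,b\ge 1$ are integers, and $S$ is a finite set of positive integers.

## 1. Quotients by greatest-type divisors, and an inversion formula

The object on which everything turns is a small set of integers $D(y)$ attached to each $y\in S$, together with one alternating sum built from it.

**Definition (gcd closed).** $S$ is gcd closed if $(x,y)\in S$ for all $x,y\in S$.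

**Definition (greatest-type divisor).** For $x,y\in S$ with $x<y$, $x$ is a greatest-type divisor of $y$ in $S$ if $x\mid y$ and, whenever $d\in S$ and $x\mid d\mid y$, we have $d\in\{x,y\}$. The set of greatest-type divisors of $y$ in $S$ is $G_S(y)$.

So $G_S(y)$ lists the elements of $S$ immediately below $y$ in the divisibility order of $S$. For example, in $S=\{1,2,3,12\}$ we have $G_S(12)=\{2,3\}$ and $G_S(2)=G_S(3)=\{1\}$. In $S=\{1,2,3,4,12\}$ we have $G_S(12)=\{3,4\}$ and $G_S(4)=\{2\}$. Both sets are gcd closed.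

From now on $S$ is gcd closed. Iterating the definition, the gcd of any nonempty collection of elements of $S$ lies in $S$. In particular $m=\gcd(S)\in S$, and $m$ divides every element of $S$.

If $z,y\in S$, $z\mid y$ and $z\ne y$, then $z$ divides some element of $G_S(y)$: among the $z'\in S$ with $z\mid z'\mid y$ and $z'\neq y$, the largest one is a greatest-type divisor of $y$. Taking $z=m$ shows that $G_S(y)=\emptyset$ exactly when $y=m$.

**Definition (the quotient set).** $D(y)\subset\mathbb Z_{>1}$ is the set with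
$$G_S(y)=\{y/d:\ d\in D(y)\}.$$

In $\{1,2,3,12\}$ we get $D(12)=\{6,4\}$. In $\{1,2,3,4,12\}$ we get $D(12)=\{4,3\}$ and $D(4)=\{2\}$.

Two distinct elements of $G_S(y)$ never divide one another: $u\mid u'\mid y$ with $u\in G_S(y)$ forces $u'\in\{u,y\}$. Since $y/d'\mid y/d$ means $d\mid d'$, distinct elements of $D(y)$ never divide one another either. Call this the *antichain property*.

Comparing exponents of each prime, for divisors $d,d'$ of $y$,
$$[y/d,\,y/d']=y/(d,d'),\qquad (y/d,\,y/d')=y/[d,d'].$$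
For $I\subseteq D(y)$ put
$$y_I=\gcd\{y/d:\ d\in I\}=y/\operatorname{lcm}(I)\in S,\qquad y_\emptyset=y .$$
For a divisor $z$ of $y$ we have $z\mid y_I$ if and only if $z\mid y/d$ for all $d\in I$.

Index vectors and matrices by $S$ in increasing order, and let $E(x,z)=1$ if $z\mid x$ and $E(x,z)=0$ otherwise. So $(Ek)(y)=\sum_{z\in S,\,z\mid y}k(z)$. The matrix $E$ is lower triangular with unit diagonal. Hence it is integral with determinant $1$, and $E^{-1}$ is integral too.

**Lemma 1.** For $h:S\to\mathbb Q$ and $y\in S$,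
$$(E^{-1}h)(y)=\sum_{I\subseteq D(y)}(-1)^{|I|}\,h(y_I)=:(Th)(y).\tag{1}$$

**Proof.** Let $k=E^{-1}h$, so $h(y)=\sum_{z\in S,\,z\mid y}k(z)$ for all $y\in S$. Fix $y$. For $z\in S$ with $z\mid y$, the product $\prod_{d\in D(y)}\bigl(1-\mathbf 1[z\mid y/d]\bigr)$ equals $1$ if $z$ divides no element of $G_S(y)$, and $0$ otherwise. By the remarks above it is $1$ exactly for $z=y$. Expanding the product,
$$k(y)=\sum_{z\in S,\ z\mid y}k(z)\prod_{d\in D(y)}\bigl(1-\mathbf 1[z\mid y/d]\bigr)=\sum_{I\subseteq D(y)}(-1)^{|I|}\sum_{z\in S,\ z\mid y_I}k(z)=\sum_{I}(-1)^{|I|}h(y_I).\qquad\blacksquare$$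

For example, in $\{1,2,3,12\}$ we have $(Th)(12)=h(12)-h(2)-h(3)+h(1)$.

This formula serves to decide when one power GCD or LCM matrix divides another: it puts all three matrix quotients in question into a form where integrality can be read off, one pair $(x,y)$ at a time.

## 2. Three divisibilities, the condition $\mathcal G$, and the theorems

Let $(S^a)$ be the matrix with $(x,y)$-entry $(x,y)^a$, and $[S^a]$ the matrix with $(x,y)$-entry $[x,y]^a$. With $n=|S|$ and $A,B\in M_n(\mathbb Z)$, write $A\mid B$ in $M_n(\mathbb Z)$ if $B=AC$ or $B=CA$ for some $C\in M_n(\mathbb Z)$.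

Our matrices are symmetric, so $B=AC$ gives $B=B^T=C^TA$. Hence, for symmetric $A,B$ with $A$ nonsingular,
$$A\mid B\iff BA^{-1}\ \text{is integral}.$$

**Definition (condition $\mathcal G$).** Let $x\in S$ with $|G_S(x)|\ge 2$. Two distinct $y_1,y_2\in G_S(x)$ satisfy $\mathcal G$ if
$$[y_1,y_2]=x\quad\text{and}\quad (y_1,y_2)\in G_S(y_1)\cap G_S(y_2).$$
The element $x$ satisfies $\mathcal G$ if any two distinct elements of $G_S(x)$ do. The set $S$ satisfies $\mathcal G$ if every $x\in S$ has $|G_S(x)|\le1$, or has $|G_S(x)|\ge2$ and satisfies $\mathcal G$.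

In words: two elements immediately below $x$ must have lcm equal to $x$, and their gcd must be immediately below both. Three examples:

* $S=\{1,2,3,4,6,12\}$ satisfies $\mathcal G$. For $12$: $G_S(12)=\{4,6\}$, $[4,6]=12$, and $(4,6)=2$ lies in $G_S(4)=\{2\}$ and in $G_S(6)=\{2,3\}$. For $6$: $[2,3]=6$, and $(2,3)=1$ lies in $G_S(2)=G_S(3)=\{1\}$.
* $S=\{1,2,3,12\}$ fails the first half of $\mathcal G$, since $[2,3]=6\ne12$.
* $S=\{1,2,3,4,12\}$ fails only the second half. Here $[3,4]=12$, but $(3,4)=1\notin G_S(4)=\{2\}$.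

The question comes from Jixiang Wan and Guangyan Zhu, "Divisibility among power GCD and power LCM matrices on certain gcd-closed sets", arXiv:2510.04799 (2025): prove or disprove that for $a\mid b$ and $S$ gcd closed with $\mathcal G$, the divisibilities $(S^a)\mid(S^b)$, $(S^a)\mid[S^b]$ and $[S^a]\mid[S^b]$ all hold. Cases recorded as known with the problem are $\max_{x\in S}|G_S(x)|=1$ (Zhu; Zhu and Li), and $a=b$ with $\max_{x\in S}|G_S(x)|=2$ (Feng, Hong and Zhao). The statement is true, and more can be said.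

**Theorem A.** If $S$ is gcd closed and satisfies $\mathcal G$, and $a\mid b$, then $(S^a)\mid(S^b)$, $(S^a)\mid[S^b]$ and $[S^a]\mid[S^b]$ in $M_{|S|}(\mathbb Z)$.

**Theorem B.** For a gcd-closed set $S$ the following are equivalent:
(i) $S$ satisfies $\mathcal G$;
(ii) all three divisibilities of Theorem A hold for all $a\mid b$;
(iii) $(S^a)\mid[S^a]$ for at least one $a\ge1$.

**Theorem C.** Let $S$ be gcd closed with $\mathcal G$, $1\in S$ and $|S|\ge2$. Then each single one of $(S^a)\mid(S^b)$, $(S^a)\mid[S^b]$, $[S^a]\mid[S^b]$ is equivalent to $a\mid b$. The hypothesis $1\in S$ cannot be dropped.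

## 3. Two-element sets by hand

A gcd-closed set with two elements is $\{m,mq\}$ with $q\ge2$. It satisfies $\mathcal G$ because $|G_S|\le1$ everywhere. Here
$$(S^a)=m^a\begin{pmatrix}1&1\\1&q^a\end{pmatrix},\qquad [S^a]=m^a\begin{pmatrix}1&q^a\\q^a&q^a\end{pmatrix}.$$
Inverting the $2\times2$ matrices and multiplying gives
$$(S^b)(S^a)^{-1}=m^{b-a}\begin{pmatrix}1&0\\[2pt]-\frac{q^b-q^a}{q^a-1}&\frac{q^b-1}{q^a-1}\end{pmatrix},\qquad
[S^b](S^a)^{-1}=m^{b-a}\begin{pmatrix}-\frac{q^b-q^a}{q^a-1}&\frac{q^b-1}{q^a-1}\\[2pt]q^b&0\end{pmatrix},$$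
$$[S^b][S^a]^{-1}=m^{b-a}\begin{pmatrix}\frac{q^b-1}{q^a-1}&-\frac{q^{b-a}-1}{q^a-1}\\[2pt]0&q^{b-a}\end{pmatrix}.$$
If $a\mid b$, then $q^a-1$ divides $q^b-1$ and $q^{b-a}-1$, hence also $q^b-q^a=(q^b-1)-(q^a-1)$. So all three quotients are integral.

Two features will persist. The denominators are numbers $d^a-1$ with $d\in D(y)$. And when $m>1$ the factor $m^{b-a}$ may cancel a denominator even if $a\nmid b$.

## 4. Entrywise criteria for $(S^a)\mid(S^b)$ and $(S^a)\mid[S^b]$

This section holds for every gcd-closed $S$. Neither $\mathcal G$ nor $a\mid b$ is used.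

We recall two textbook facts. First, Jordan's totient $J_a(n)=n^a\prod_{p\mid n}(1-p^{-a})$ is positive and satisfies $\sum_{t\mid n}J_a(t)=n^a$, the sum being over all positive divisors of $n$. (It is multiplicative, and on prime powers the sum telescopes.) Second, lcm distributes over gcd, $[x,(u,v)]=([x,u],[x,v])$, because max distributes over min on exponents.

**Step 1. Diagonalize $(S^a)$.** The purpose is to replace $(S^a)$ by a diagonal matrix, up to unimodular factors. Put
$$\alpha_a(y)=T(n\mapsto n^a)(y)=\sum_{I\subseteq D(y)}(-1)^{|I|}y_I^a .$$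
Insert $n^a=\sum_{t\mid n}J_a(t)$ and exchange the sums. A divisor $t$ of $y$ divides $y_I$ if and only if it divides $y/d$ for all $d\in I$, so $t$ is counted with weight $\prod_{d\in D(y)}(1-\mathbf 1[t\mid y/d])$. Hence
$$\alpha_a(y)=\sum_{\substack{t\mid y\\ t\,\nmid\, y/d\ \forall d\in D(y)}}J_a(t)>0,\tag{2}$$
where positivity holds because the term $t=y$ occurs. By Lemma 1, $\alpha_a=E^{-1}(n\mapsto n^a)$. Since $(x,y)\in S$, this gives $(x,y)^a=\sum_{z\in S,\ z\mid (x,y)}\alpha_a(z)$. The condition $z\mid(x,y)$ means $z\mid x$ and $z\mid y$, so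
$$(S^a)=E\,\operatorname{diag}(\alpha_a)\,E^T,\tag{3}$$
and $(S^a)$ is nonsingular.

**Step 2. The criterion for $(S^a)\mid(S^b)$.** From (3), $(S^b)(S^a)^{-1}=E\operatorname{diag}(\alpha_b/\alpha_a)E^{-1}$. As $E$ and $E^{-1}$ are integral,
$$(S^a)\mid(S^b)\iff\alpha_a(y)\mid\alpha_b(y)\quad\text{for all }y\in S.\tag{4}$$

**Step 3. The criterion for $(S^a)\mid[S^b]$.** Likewise $[S^b](S^a)^{-1}=\bigl([S^b]E^{-T}\bigr)\operatorname{diag}(\alpha_a)^{-1}E^{-1}$. The $(x,y)$-entry of $[S^b]E^{-T}$ is $\sum_{z}E^{-1}(y,z)[x,z]^b$. Applying Lemma 1 to $z\mapsto[x,z]^b$, this entry is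
$$M_b(x,y):=\sum_{I\subseteq D(y)}(-1)^{|I|}[x,y_I]^b.\tag{5}$$
The last factor $E^{-1}$ is unimodular and can be stripped off, so
$$(S^a)\mid[S^b]\iff\alpha_a(y)\mid M_b(x,y)\quad\text{for all }x,y\in S.\tag{6}$$

**Step 4. Reduce $M_b(x,y)$ to the case $x\mid y$.** Let $g=(x,y)\in S$. If $z\mid y$, then $(x,z)=(g,z)$: the number $(x,z)$ divides $x$ and $y$, hence $g$, and it divides $z$; the other direction is clear. So $[x,z]=xz/(g,z)=\frac xg[g,z]$. Applying this to $z=y_I$ gives
$$M_b(x,y)=(x/g)^b\,M_b(g,y).\tag{7}$$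

**Step 5. Write $M_b(x,y)$ as a sum of positive terms when $x\mid y$.** The purpose is to be able to compare $M_b$ with $\alpha_b$. For $I\ne\emptyset$, distributivity gives $[x,y_I]=\gcd\{[x,y/d]:d\in I\}$, and $[x,y_\emptyset]=y$. All these numbers divide $y$. Inserting $n^b=\sum_{t\mid n}J_b(t)$ exactly as in Step 1,
$$M_b(x,y)=\sum_{\substack{t\mid y\\ t\,\nmid\,[x,y/d]\ \forall d\in D(y)}}J_b(t)\qquad(x\mid y).\tag{8}$$

## 5. Coprime quotients alone do not suffice; a lemma that carries $d$ downward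

The first half of $\mathcal G$ already looks powerful. From $[y/d,y/d']=y/(d,d')$, the condition $[y_1,y_2]=y$ for all distinct $y_1,y_2\in G_S(y)$ says that the elements of $D(y)$ are pairwise coprime. Then $\operatorname{lcm}(I)=\prod_{d\in I}d$ for each $I\subseteq D(y)$, the product $\prod_{d\in D(y)}d$ divides $y$, and $y_I=y/\prod_{d\in I}d$. With
$$\delta_a(y)=\prod_{d\in D(y)}(d^a-1)>0,\qquad \tilde y=y\Big/\prod_{d\in D(y)}d\in\mathbb Z,$$
we obtain
$$\alpha_a(y)=\sum_{I\subseteq D(y)}(-1)^{|I|}\Bigl(y\Big/\prod_{d\in I}d\Bigr)^a=y^a\prod_{d\in D(y)}(1-d^{-a})=\tilde y^{\,a}\,\delta_a(y).\tag{9}$$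
If $a\mid b$, then $d^a-1\mid d^b-1$, so $\alpha_a(y)\mid\alpha_b(y)$, and (4) gives $(S^a)\mid(S^b)$. So the first divisibility uses only coprimality.

A sensible person now hopes that coprimality handles $(S^a)\mid[S^b]$ as well. Take $x\mid y$. If $x$ divides every $y/d$, then $[x,y_I]=y_I$ for all $I$ and $M_b(x,y)=\alpha_b(y)$, which is fine. If $x\nmid y/d$ for some $d$, one would like $[x,y/d]=y$, for then the sum (8) is empty and $M_b(x,y)=0$. This is where the approach stops.

Take $S=\{1,2,3,4,12\}$, $y=12$, $x=2$. The quotients $D(12)=\{3,4\}$ are coprime. The element $x=2$ does not divide $12/4=3$, but $[2,3]=6\neq12$. The divisibility really fails here, for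
$$\alpha_1(12)=12-4-3+1=6,\qquad M_1(2,12)=12-[2,4]-[2,3]+[2,1]=12-4-6+2=4,$$
and $6\nmid4$, so $(S)\nmid[S]$ by (6). What is missing is the second half of $\mathcal G$. It enters through the next lemma, which says that a quotient $d$ detected at $x$ persists all the way down to $y$.

**Lemma 2.** Let $S$ be gcd closed with $\mathcal G$. Let $x,y\in S$, $y\mid x$, $d\in D(x)$, and $y\nmid x/d$. Then $[y,x/d]=x$ and $d\in D(y)$.

**Proof.** We use induction on $x$. If $y=x$, then $[x,x/d]=x$ and $d\in D(x)$, so both claims hold.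

Now let $y\neq x$. Then $y$ divides some $u:=x/d'\in G_S(x)$, and $d'\ne d$ because $y\nmid x/d$. The purpose of the next lines is to check that the hypotheses hold for $u$ in place of $x$, with the same $d$. By $\mathcal G$ at $x$, we have $[u,x/d]=x$, so $(d,d')=1$. Hence $(u,x/d)=x/(dd')=u/d$, and this lies in $G_S(u)$, so $d\in D(u)$. We have $y\mid u$. Also $y\nmid u/d$, because $u/d\mid x/d$.

Since $u<x$, the induction hypothesis gives $d\in D(y)$ and $[y,u/d]=u$. As $u/d$ divides $x/d$,
$$[y,x/d]=[y,\,u/d,\,x/d]=[u,\,x/d]=x.\qquad\blacksquare$$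

In $\{1,2,3,4,6,12\}$, for instance, take $x=12$, $d=3$, $y=3$. Then $3\nmid 12/3=4$, and indeed $[3,4]=12$ and $3\in D(3)$. In the bad set $\{1,2,3,4,12\}$, with $x=12$, $d=4$, $y=2$, both conclusions fail: $[2,3]=6$ and $D(2)=\{2\}\not\ni4$.

## 6. Theorem A for the divisor $(S^a)$

Assume $\mathcal G$ and $a\mid b$. By $\mathcal G$, the elements of each $D(y)$ are pairwise coprime, so (9) holds.

**Step 1. $(S^a)\mid(S^b)$.** This was shown after (9): $\alpha_a(y)=\tilde y^{\,a}\delta_a(y)$ divides $\alpha_b(y)=\tilde y^{\,b}\delta_b(y)$ for every $y$, because $a\le b$ and $d^a-1\mid d^b-1$. Now apply (4).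

**Step 2. $(S^a)\mid[S^b]$.** We verify (6), that is, $\alpha_a(y)\mid M_b(x,y)$ for all $x,y\in S$.

If $y=m$, then $D(m)=\emptyset$. So $M_b(x,m)=[x,m]^b=x^b$ and $\alpha_a(m)=m^a$. Since $m\mid x$ and $a\le b$, the divisibility holds.

If $y\ne m$, then by (7) it suffices to treat $(x,y)\in S$ in place of $x$, so assume $x\mid y$. Suppose first that $x\nmid y/d$ for some $d\in D(y)$. Lemma 2, with the roles of its $x$ and $y$ exchanged, gives $[x,y/d]=y$. Every $t\mid y$ then divides $[x,y/d]$, the sum (8) is empty, and $M_b(x,y)=0$. Suppose instead that $x\mid y/d$ for all $d\in D(y)$. Then $x\mid y_I$ and $[x,y_I]=y_I$ for all $I$, so (5) becomes $M_b(x,y)=\alpha_b(y)$, which is divisible by $\alpha_a(y)$ by Step 1.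

## 7. Theorem A for the divisor $[S^a]$

Here $S$ satisfies $\mathcal G$. Until Step 4, $a$ and $b$ are arbitrary.

The natural start is $[x,y]=xy/(x,y)$. Lemma 1 applied to $n\mapsto n^{-a}$ diagonalizes the matrix of entries $(x,y)^{-a}$, and multiplying on both sides by the diagonal matrix of the $x^a$ gives $[S^a]$. But that diagonal matrix is not unimodular, so it cannot be stripped off when testing integrality. Conjugating $E$ by it repairs this.

**Step 1. Factor $[S^a]$ with unimodular outer factors.** Put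
$$\Lambda_c=\operatorname{diag}(x^c)_{x\in S},\quad \Delta_a=\operatorname{diag}(\delta_a(x))_{x\in S},\quad \Sigma=\operatorname{diag}\bigl((-1)^{|D(x)|}\bigr)_{x\in S},\quad U_a=\Lambda_aE\Lambda_a^{-1}.$$
The entry $U_a(x,z)$ is $(x/z)^a$ if $z\mid x$ and $0$ otherwise. So $U_a$ is integral, lower triangular with unit diagonal, and $U_a^{-1}$ is integral.

For $h(n)=n^{-a}$, pairwise coprimality gives
$$(Th)(z)=\sum_{I\subseteq D(z)}(-1)^{|I|}z^{-a}\prod_{d\in I}d^a=z^{-a}\prod_{d\in D(z)}(1-d^a)=(-1)^{|D(z)|}\delta_a(z)z^{-a}.$$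
By Lemma 1, $\sum_{z\in S,\ z\mid g}(-1)^{|D(z)|}\delta_a(z)z^{-a}=g^{-a}$ for $g\in S$. Taking $g=(x,y)$,
$$\sum_{z\in S,\ z\mid(x,y)}\Bigl(\frac xz\Bigr)^a\Bigl(\frac yz\Bigr)^a(-1)^{|D(z)|}\delta_a(z)z^a=\frac{x^ay^a}{(x,y)^a}=[x,y]^a,$$
that is,
$$[S^a]=U_a\,\Sigma\,\Delta_a\,\Lambda_a\,U_a^T.\tag{10}$$
All diagonal entries in the middle are nonzero, so $[S^a]$ is nonsingular.

**Step 2. Isolate the numbers whose integrality is in question.** Let $W=U_a^{-1}U_b$. Then $U_b^TU_a^{-T}=W^T$. Since diagonal matrices commute and $\Sigma^{-1}=\Sigma$, (10) gives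
$$[S^b][S^a]^{-1}=U_b\cdot\Sigma\bigl(\Delta_b\Lambda_b\,W^T\Lambda_a^{-1}\Delta_a^{-1}\bigr)\Sigma\cdot U_a^{-1}.$$
The outer factors are unimodular and $\Sigma$ only changes signs. So, for any $a,b$, $[S^a]\mid[S^b]$ holds if and only if all the numbers
$$X(x,y)=\frac{W(x,y)\,y^b\,\delta_b(y)}{x^a\,\delta_a(x)}\qquad(x,y\in S)\tag{11}$$
are integers. ($X(x,y)$ is the $(y,x)$-entry of the matrix in parentheses.)

It is not enough to compare the middle diagonals $\delta_a(z)z^a$ and $\delta_b(z)z^b$. The outer factors $U_a$ and $U_b$ differ, so $W$ is not diagonal, and in (11) the denominator $\delta_a(x)$ belongs to $x$ while the numerator $\delta_b(y)$ belongs to $y$. The factors $d^a-1$ in the denominator must be paid for from two sources: some by $W(x,y)$, the rest by $\delta_b(y)$.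

**Step 3. Compute $W$.** We have $W=\Lambda_aE^{-1}\Lambda_a^{-1}\Lambda_bE\Lambda_b^{-1}=\Lambda_aE^{-1}\Lambda_{b-a}E\Lambda_b^{-1}$. So
$$W(x,y)=x^ay^{-b}\sum_{z\in S}E^{-1}(x,z)\,z^{b-a}\,\mathbf 1[y\mid z]=x^ay^{-b}\,(Th)(x),\qquad h(z)=z^{b-a}\mathbf 1[y\mid z],$$
by Lemma 1. If $y\nmid x$, then $y$ divides no $x_I$ and $W(x,y)=0$. If $y\mid x$, let
$$J=\{d\in D(x):\ y\mid x/d\}.$$
Then $y\mid x_I$ if and only if $I\subseteq J$, so
$$(Th)(x)=\sum_{I\subseteq J}(-1)^{|I|}\Bigl(x\Big/\prod_{d\in I}d\Bigr)^{b-a}=x^{b-a}\prod_{d\in J}\bigl(1-d^{-(b-a)}\bigr).$$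
Therefore $X(x,y)=0$ if $y\nmid x$, and
$$X(x,y)=\frac{x^{b-a}\ \prod_{d\in J}\bigl(1-d^{-(b-a)}\bigr)\ \delta_b(y)}{\prod_{d\in D(x)}(d^a-1)}\qquad(y\mid x).\tag{12}$$

**Step 4. Pay for every factor of the denominator.** Now let $a\mid b$, so $b\ge a$, and let $y\mid x$. Split $D(x)$ into $J$ and $D(x)\setminus J$:
$$X(x,y)=\Bigl(\frac{x}{\prod_{d\in J}d}\Bigr)^{b-a}\ \cdot\ \prod_{d\in J}\frac{d^{\,b-a}-1}{d^a-1}\ \cdot\ \frac{\delta_b(y)}{\prod_{d\in D(x)\setminus J}(d^a-1)}.\tag{13}$$
The first factor is an integer, because the elements of $D(x)$ are pairwise coprime divisors of $x$ and $b-a\ge0$. The second is an integer, because $a\mid b-a$. (If $b=a$ and $J\neq\emptyset$ it is $0$.)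

For the third, let $d\in D(x)\setminus J$. Then $y\nmid x/d$, so $d\in D(y)$ by Lemma 2. Hence $D(x)\setminus J\subseteq D(y)$, and $\prod_{d\in D(x)\setminus J}(d^a-1)$ divides $\delta_a(y)$. Since $a\mid b$, $\delta_a(y)$ divides $\delta_b(y)$. So $X(x,y)\in\mathbb Z$ for all $x,y$, and $[S^a]\mid[S^b]$. This completes the proof of Theorem A. $\blacksquare$

## 8. One divisibility $(S^a)\mid[S^a]$ forces $\mathcal G$

We prove Theorem B. The implication (i)$\Rightarrow$(ii) is Theorem A. For (ii)$\Rightarrow$(iii) take $b=a$. The content is (iii)$\Rightarrow$(i). Assume that $S$ is gcd closed and $(S^a)\mid[S^a]$ for some fixed $a\ge1$.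

**Step 1. Turn divisibility into an all-or-nothing statement.** We show:

**Property (H).** If $x,y\in S$, $x\mid y$, $y\ne m$, and $x\nmid u$ for some $u\in G_S(y)$, then $[x,u']=y$ for some $u'\in G_S(y)$.

By (6), $\alpha_a(y)\mid M_a(x,y)$. Compare (2) with (8) for $b=a$. Since $y/d\mid[x,y/d]$, any $t$ with $t\nmid[x,y/d]$ has $t\nmid y/d$. So the index set of (8) is contained in that of (2). The terms are the same positive numbers $J_a(t)$, so $0\le M_a(x,y)\le\alpha_a(y)$. With the divisibility this forces $M_a(x,y)\in\{0,\alpha_a(y)\}$.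

Suppose $M_a(x,y)=\alpha_a(y)$. Then the two index sets coincide. Let $w=[x,u]$, a divisor of $y$. We have $w\nmid u$ because $x\nmid u$. And $w$ divides no other $u''\in G_S(y)$, since otherwise $u\mid w\mid u''$, against the antichain property. So $w$ is in the index set of (2). But $w$ divides $[x,u]$, so it is not in the index set of (8), a contradiction.

Hence $M_a(x,y)=0$. As all terms are positive, $t=y$ is not in the index set of (8), which means $y\mid[x,u']$ for some $u'\in G_S(y)$. Since $[x,u']\mid y$, we get $[x,u']=y$.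

**Step 2. For $y\neq m$, the elements of $D=D(y)$ are pairwise coprime.** This is the first half of $\mathcal G$. We feed into (H) the elements of $S$ that we can name, namely the $y_K$. For $K\subseteq D$ put
$$\ell(K)=\operatorname{lcm}(K),\qquad \mathrm{cl}(K)=\{d\in D:\ d\mid\ell(K)\},$$
and call $K$ closed if $\mathrm{cl}(K)=K$. Since $K\subseteq\mathrm{cl}(K)$ and every element of $\mathrm{cl}(K)$ divides $\ell(K)$, we have $\ell(\mathrm{cl}(K))=\ell(K)$, so $\mathrm{cl}(K)$ is closed. For $x=y_K=y/\ell(K)$ with $K\neq\emptyset$, we have $x\mid y/d$ if and only if $d\mid\ell(K)$, and $[x,y/d]=y/(\ell(K),d)$. So (H) reads: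

**Property (H′).** If $K\neq\emptyset$ and $\mathrm{cl}(K)\ne D$, then some $d\in D$ satisfies $(d,\ell(K))=1$.

If $|D|=2$, one-element sets $K$ suffice: $\mathrm{cl}(\{d\})=\{d\}\neq D$ by the antichain property, so some element of $D$ is coprime to $d>1$, and it must be the other one. For larger $D$, one-element sets $K$ are not enough. Take
$$S=\{1,2,3,5,10,12,15,60\},\qquad y=60,\qquad G_S(60)=\{15,12,10\},\qquad D=\{4,5,6\}.$$
This set is gcd closed, since $(12,15)=3$, $(10,15)=5$, $(10,12)=2$ and the remaining gcds are clear. Each of $4,5,6$ is coprime to some element of $D$, so (H′) holds for every one-element $K$, yet $(4,6)=2$. The set $K=\{4,5\}$ exposes the defect: $\ell(K)=20$, $6\nmid20$, and none of $4,5,6$ is coprime to $20$. Numerically, with $x=60/20=3$,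
$$\alpha_1(60)=60-15-12-10+3+5+2-1=32,$$
$$M_1(3,60)=60-15-12-30+3+15+6-3=24,$$
and $32\nmid24$. So one should take $K$ as large as possible without closing up to $D$. Here is the argument.

Call $d\in D$ *free* if it is coprime to all other elements of $D$. Let $C$ be the set of free elements and $B=D\setminus C$, and suppose $B\ne\emptyset$. A nonfree element shares a factor $>1$ with another element, which is then also nonfree, so $|B|\ge2$.

Fix $\beta\in B$. We claim $\mathrm{cl}(C\cup\{\beta\})\ne D$. Elements of $B$ are coprime to every element of $C$, hence to $\ell(C)$. So $\beta'\in B$ divides $\ell(C\cup\{\beta\})=[\ell(C),\beta]$ if and only if $\beta'\mid\beta$, which by the antichain property means $\beta'=\beta$. As $|B|\ge2$, some element of $B$ is not in the closure.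

So there are closed sets different from $D$ that contain $C\cup\{\beta\}$. Let $L$ be a maximal one. By (H′) with $K=L$, there is $d\in D$ with $(d,\ell(L))=1$. Since $d>1$, $d\nmid\ell(L)$ and so $d\notin L$.

Let $v\in D\setminus L$ be arbitrary. The closed set $\mathrm{cl}(L\cup\{v\})$ strictly contains $L$, so it equals $D$ by maximality. Hence $d\mid[\ell(L),v]$, which divides $\ell(L)\,v$. As $(d,\ell(L))=1$, we get $d\mid v$, and the antichain property gives $v=d$. So $D\setminus L=\{d\}$, and $d$ is coprime to every element of $L$, that is, to every other element of $D$. Thus $d$ is free, so $d\in C\subseteq L$, a contradiction. Hence $B=\emptyset$.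

**Step 3. If $x,y\in S$, $x\mid y$, $d\in D(y)$ and $x\nmid y/d$, then $[x,y/d]=y$.** Property (H) provides some $u'$ with $[x,u']=y$. We need it for the given $u=y/d$. The device is to shrink $x$ until it divides all other elements of $G_S(y)$.

Since $D(y)\ne\emptyset$, $y\neq m$. Let $N=\prod_{d'\in D(y),\,d'\neq d}d'$. By Step 2, $N=\operatorname{lcm}(D(y)\setminus\{d\})$, so $y/N=y_{D(y)\setminus\{d\}}\in S$, and $(N,d)=1$. Put $x'=(x,y/N)\in S$. By distributivity, and since $[y/N,y/d]=y/(N,d)=y$,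
$$[x',y/d]=\bigl([x,y/d],\,[y/N,y/d]\bigr)=\bigl([x,y/d],\,y\bigr)=[x,y/d]\ne y/d .$$
So $x'\nmid y/d$, and (H) applies to $x'$: there is $u'\in G_S(y)$ with $[x',u']=y$. If $u'=y/d'$ with $d'\ne d$, then $d'\mid N$, so $x'\mid y/N\mid y/d'=u'$ and $[x',u']=u'\ne y$, impossible. Hence $u'=y/d$, and $[x,y/d]=[x',y/d]=y$.

**Step 4. $S$ satisfies $\mathcal G$.** Let $y_1\neq y_2$ be in $G_S(y)$ and $w=(y_1,y_2)\in S$. By Step 2, $[y_1,y_2]=y$, and so $y_1y_2=yw$. It remains to show $w\in G_S(y_1)$, since $w\in G_S(y_2)$ follows by symmetry.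

First, $w\ne y_1$ because $y_1\nmid y_2$. Let $v\in S$ with $w\mid v\mid y_1$ and $v\ne w$. If $v\mid y_2$, then $v\mid(y_1,y_2)=w$ and $v=w$, which is excluded. So $v\nmid y_2$, and Step 3 gives $[v,y_2]=y$. Also $(v,y_2)=w$, since it divides $(y_1,y_2)=w$ and is divisible by $w$. Therefore
$$v=\frac{[v,y_2]\,(v,y_2)}{y_2}=\frac{y\,w}{y_2}=y_1 .$$
So nothing in $S$ lies strictly between $w$ and $y_1$, and $w\in G_S(y_1)$. This proves Theorem B. $\blacksquare$

## 9. When $1\in S$, the condition $a\mid b$ is forced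

We prove Theorem C. If $a\mid b$, all three divisibilities hold by Theorem A. For the converse, let $S$ be gcd closed with $\mathcal G$, $1\in S$, $|S|\ge2$, and let $p$ be the smallest element of $S$ greater than $1$. (It need not be prime.) Then $G_S(p)=\{1\}$ and $D(p)=\{p\}$.

**Step 1. An elementary fact.** If $c\ge0$ and $p^a-1\mid p^c-1$, then $a\mid c$. Write $c=qa+r$ with $0\le r<a$. Then $p^c-1=p^r(p^{qa}-1)+(p^r-1)$ and $p^a-1\mid p^{qa}-1$, so $p^a-1\mid p^r-1$. Since $0\le p^r-1<p^a-1$, we get $p^r=1$ and $r=0$.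

**Step 2. Read each criterion at $p$.** Each of the three divisibilities yields $a\mid b$ from a single entry.

* If $(S^a)\mid(S^b)$, then (4) at $y=p$ gives $p^a-1\mid p^b-1$, so $a\mid b$.
* If $(S^a)\mid[S^b]$, then (6) at $(x,y)=(1,p)$ gives $p^a-1\mid M_b(1,p)=p^b-1$, so $a\mid b$.
* If $[S^a]\mid[S^b]$, use (11) and (12), which hold for all $a,b$, at $(x,y)=(p,1)$. Here $J=\{p\}$ and $\delta_b(1)=1$, so
$$X(p,1)=\frac{p^{\,b-a}-1}{p^a-1}\in\mathbb Z .$$
If $b<a$, the numerator lies strictly between $-1$ and $0$ and the denominator is at least $1$, so $X(p,1)$ lies strictly between $-1$ and $0$, impossible. Hence $b\ge a$, Step 1 with $c=b-a$ gives $a\mid b-a$, and so $a\mid b$.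

**Step 3. The hypothesis $1\in S$ cannot be dropped.** Take $S=\{7,14\}$, $a=3$, $b=4$, so $a\nmid b$. Here $D(7)=\emptyset$ and $D(14)=\{2\}$, and $\mathcal G$ holds trivially.

For $(S^3)\mid(S^4)$: we have $\alpha_3(7)=7^3$, $\alpha_3(14)=14^3-7^3=7^4$, $\alpha_4(7)=7^4$ and $\alpha_4(14)=14^4-7^4=7^4\cdot15$, so (4) holds.

For $(S^3)\mid[S^4]$: we have $M_4(x,7)=x^4$, which is divisible by $7^3$ for $x=7,14$. Also $M_4(7,14)=14^4-7^4=7^4\cdot15$ and $M_4(14,14)=0$, both divisible by $7^4$. So (6) holds.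

For $[S^3]\mid[S^4]$: formula (12) gives $X(7,7)=7$, $X(7,14)=0$, $X(14,7)=14\cdot\frac12\big/7=1$ and $X(14,14)=14\cdot15/7=30$, all integers. As a check, the formulas of Section 3 with $m=7$, $q=2$ give
$$[S^4][S^3]^{-1}=7\begin{pmatrix}15/7&-1/7\\0&2\end{pmatrix}=\begin{pmatrix}15&-1\\0&14\end{pmatrix}.$$
So all three divisibilities hold although $3\nmid4$, and Theorem C is proved. $\blacksquare$
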